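# Summing with an exotic $\mathbb R^4$ along different rays of a one-ended 4-manifold

## 1. Copies of $S^2\times S^2$ carried to infinity along a ray

Let $N$ be the 4-manifold obtained from $\mathbb R^4$ by a connected sum with $S^2\times S^2$ at each of the points $(-n,0,0,0)$, $n=1,2,\dots$, using disjoint small round balls around these points. Let $X$ be another noncompact oriented 4-manifold and let $\gamma$ be a properly embedded copy of $[0,\infty)$ in $X$. We join $X$ to $N$ at infinity. In $N$ take the half-line $\delta(t)=(1+t,0,0,0)$. Delete from $X$ an open tube around $\gamma$ and from $N$ an open tube around $\delta$. Each deletion creates a boundary $\mathbb R^3$. Glue these two boundaries to the two ends of $[0,1]\times\mathbb R^3$, respecting orientations. Call the result $X\natural_\gamma N$.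

What is it? Write points of $\mathbb R^4$ as $(x_1,v)$ with $v\in\mathbb R^3$. A tube around a half-line may be rounded to $\{x_1\ge|v|^2\}$. The shear $(x_1,v)\mapsto(x_1-|v|^2,v)$ carries this tube to the half-space $\{x_1\ge0\}$ and the closure of its complement to $\{x_1\le 0\}$. So deleting the tube from $N$ leaves a half-space with infinitely many copies of $S^2\times S^2$ summed in. The tube deleted from $X$ was a half-space too. The gluing therefore puts back a half-space where one was removed, except that the new one carries the summands:
$$X\natural_\gamma N\;\cong\;X\ \text{ with }S^2\times S^2\text{ summed at points }y_1,y_2,\dots\text{ that run to infinity along }\gamma .$$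
Had we used plain $\mathbb R^4$ in place of $N$, we would have recovered $X$, for every $\gamma$.

Now let $X$ be $S^3\times\mathbb R$ with $S^2\times S^2$ summed at the points $(*,n)$, $n\ge1$, and let $\gamma_\pm(t)=(*',\pm t)$ with $*'\ne *$. Call an end of a 4-manifold *busy* if every neighborhood of it contains two 2-cycles with nonzero intersection number. In $X\natural_{\gamma_+}N$ the end at $-\infty$ has a neighborhood $S^3\times(-\infty,-1)$, whose $H_2$ vanishes, so only one end is busy. In $X\natural_{\gamma_-}N$ both ends are busy. The two sums are not diffeomorphic, so the ray matters here.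

It matters because $X$ has two ends. If $X$ has only one end, and $y_n,y_n'$ are the points for two rays $\gamma,\gamma'$, then outside any compact set almost all of these points lie in one connected region. We can join $y_n$ to $y_n'$ by arcs that run off to infinity and slide each summand along its arc. So $X\natural_\gamma N$ does not depend on $\gamma$; the details are in Section 3.

Two features of $N$ made this transparent: homology could see the summands, and the summands were compact pieces that could be slid. Now take away both. Replace $N$ by a manifold $R$ that is homeomorphic to $\mathbb R^4$ but not diffeomorphic to it, and keep $X$ one-ended. The following question is taken from William G. Bass and Jack S. Calcut, "Ends and end cohomology", arXiv:2412.01816 (2024): *let $X$ be a smooth, one-ended, oriented open 4-manifold; can summing $X$ with a fixed exotic $\mathbb R^4$, preserving orientation, yield different diffeomorphism types depending on the choice of ray in $X$?* The answer is yes.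

## 2. End sums, half-spaces, and the three statements

**Definition 2.1 (ends).** A subset of a space is *unbounded* if it is not relatively compact. An *open* manifold is a noncompact manifold without boundary. A connected noncompact manifold $Y$ is *one-ended* if for every compact $A\subset Y$ exactly one component of $Y\setminus A$ is unbounded. For example, $\mathbb R^4$ is one-ended and $S^3\times\mathbb R$ is not.

**Definition 2.2 (rays and tubes).** A *ray* in a smooth manifold $M$ is a smooth proper embedding $\gamma:[0,\infty)\to M$. A *proper ray* in a space $Y$ is merely a continuous proper map $[0,\infty)\to Y$. A *closed tubular neighborhood* $\nu_\gamma$ of a ray in an $n$-manifold is the image of a smooth proper embedding $[0,\infty)\times D^{n-1}\to M$ that restricts to $\gamma$ on $[0,\infty)\times\{0\}$. The images of the discs $\{t\}\times D^{n-1}$ are its *fibres*, and $\nu_\gamma|_J$ denotes the part over $J\subset[0,\infty)$.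

**Definition 2.3 (end sum).** Let $X,R$ be smooth, connected, oriented open $n$-manifolds with rays $\gamma\subset X$, $\delta\subset R$. After smoothing corners, $X\setminus\operatorname{int}\nu_\gamma$ and $R\setminus\operatorname{int}\nu_\delta$ are smooth manifolds with boundary $\mathbb R^{n-1}$. The *end sum* $X\natural_{\gamma,\delta}R$ is obtained from them and $[0,1]\times\mathbb R^{n-1}$ by gluing $\{0\}\times\mathbb R^{n-1}$ to the first boundary and $\{1\}\times\mathbb R^{n-1}$ to the second by diffeomorphisms, chosen so that the result has an orientation extending those of $X$ and $R$. We write $X\natural_\gamma R$ when $\delta$ is fixed. We also sum along several disjoint rays at once, or along a locally finite family of disjoint rays with disjoint, locally finite tubes.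

An *exotic* $\mathbb R^4$ is a smooth manifold homeomorphic but not diffeomorphic to $\mathbb R^4$; it is one-ended. The following background is quoted.

(2.1) There are exotic $\mathbb R^4$'s that embed smoothly in $\mathbb R^4$ (DeMichelis–Freedman, *J. Differential Geom.* 35 (1992), 219–254).

(2.2) Disc theorem (Palais, Cerf): any two orientation-preserving smooth embeddings of $D^n$ in the interior of a connected oriented $n$-manifold are related by a compactly supported ambient isotopy.

(2.3) Any two rays in $\mathbb R^4$, or in an exotic $\mathbb R^4$, are ambiently isotopic; closed tubular neighborhoods of rays are unique up to ambient isotopy; the oriented end sum depends only on the oriented manifolds and the isotopy classes of the rays (Gompf, *J. Differential Geom.* 21 (1985); Calcut–Gompf, *Algebr. Geom. Topol.* 19 (2019)).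

So for a fixed exotic $\mathbb R^4$ only the ray in $X$ can matter.

**Theorem A.** Let $R$ be an oriented exotic $\mathbb R^4$ that embeds smoothly in $\mathbb R^4$. There are a smooth, connected, one-ended, oriented open 4-manifold $X$, rays $a',\gamma$ in $X$ and a ray $\delta$ in $R$ such that the orientation-preserving end sums $X\natural_{a',\delta}R$ and $X\natural_{\gamma,\delta}R$ are not diffeomorphic, not even by an orientation-reversing diffeomorphism.

**Theorem B.** For $R$ as in Theorem A and the same $X$, as $\gamma$ ranges over rays in $X$, the manifolds $X\natural_{\gamma,\delta}R$ realize exactly $2^{\aleph_0}$ diffeomorphism types.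

A smoothly embedded 3-sphere $\Sigma$ in an exotic $\mathbb R^4$ separates it into two components, exactly one of them relatively compact (by (2.7) and one-endedness). We say that $\Sigma$ *encloses* a compact set $K$ if $K$ lies in the relatively compact one. In $\mathbb R^4$ itself, with the same definition, every compact set is enclosed by a large round sphere.

**Proposition C.** If $R$ is an exotic $\mathbb R^4$ in which every compact set is enclosed by a smoothly embedded $S^3$, then $X\natural_{\gamma,\delta}R$ is independent of $\gamma$ for every connected, one-ended, oriented open $X$.

Theorem A with (2.1) answers the question. Ray-dependence is not claimed for an arbitrary exotic $\mathbb R^4$. Proposition C shows that a compact set enclosed by no smooth 3-sphere is necessary for it. No claim is made that an $R$ as in Proposition C exists; by Lemma 4.1 below, no exotic $R\subset\mathbb R^4$ is of this kind.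

Four elementary facts will be used constantly.

**(2.4) One unbounded component.** *If $Y$ is a connected, noncompact, one-ended manifold and $A\subset Y$ is compact, then the complement of the unbounded component $U$ of $Y\setminus A$ is compact.* We may assume $A\neq\emptyset$. Let $N$ be a compact neighborhood of $A$. A component $V$ of $Y\setminus A$ is open and its frontier lies in $A$. If $V$ missed $N$, its closure would miss $\operatorname{int}N\supset A$, so $V$ would be open and closed in $Y$, which is impossible. Hence a component not contained in $N$ meets both $N$ and its complement, so it meets the compact frontier of $N$. The components are open and disjoint and cover this frontier, so only finitely many meet it. Thus $Y\setminus U$ is a closed subset of the union of $N$ and finitely many compact closures.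

**(2.5) Half-spaces.** A *half-space* is a manifold diffeomorphic to $\mathbb R^3\times[0,\infty)$. *A closed tubular neighborhood of a ray in a 4-manifold is a half-space, and so is $\mathbb R^4\setminus\operatorname{int}\nu$ for a closed tubular neighborhood $\nu$ of any ray in $\mathbb R^4$. If $P,P'$ are half-spaces, every diffeomorphism $\partial P\to\partial P'$ extends to a diffeomorphism $P\to P'$, which may be taken to be a product near the boundary with respect to prescribed collars.* For the first two statements, all tubes have the same model and all rays in $\mathbb R^4$ are isotopic by (2.3), so it suffices to look at the rounded tube $\{x_1\ge|v|^2\}$ and apply the shear of Section 1. For the extension, cross the boundary diffeomorphism with $[0,\infty)$; the statement about collars follows from uniqueness of collars.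

Consequence (*exchange*): in a manifold glued along boundaries $\mathbb R^3$, half-space pieces may be exchanged for other half-space pieces by a diffeomorphism that is the identity on the remaining pieces, simultaneously for a locally finite family.

**(2.6) Retractions.** Suppose $Z$ is obtained from $W$ by summing copies of $R$ along rays $\zeta_j$. Put
$$H=([0,1]\times\mathbb R^3)\cup(R\setminus\operatorname{int}\nu_\delta),\qquad \partial H=\{0\}\times\mathbb R^3 .$$
Then $Z=C\cup\bigcup_jH_j$ with $C=W\setminus\bigcup\operatorname{int}\nu_{\zeta_j}$, each $H_j$ a copy of $H$, and $\partial H_j=\partial\nu_{\zeta_j}$. *$C$ is a retract of $W$, and $R\setminus\operatorname{int}\nu_\delta$ is a retract of $R$:* project each tube $\cong\mathbb R^3\times[0,\infty)$ to its boundary. *In particular $H$ is contractible*, since it is $R\setminus\operatorname{int}\nu_\delta$ with a collar added, and a retract of a contractible space is contractible.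

**(2.7) Separation.** *Let $M$ be a simply connected 4-manifold without boundary and $\Sigma\subset M$ a smoothly embedded 3-sphere. Then $M\setminus\Sigma$ has exactly two components, and the two local sides of $\Sigma$ lie in different ones.* The normal line bundle of $\Sigma\cong S^3$ is trivial, so $\Sigma$ has a neighborhood $\Sigma\times(-1,1)$. Since $M$ is connected, the closure of each component of $M\setminus\Sigma$ meets $\Sigma$, so the component contains one of the connected sets $\Sigma\times(0,1)$, $\Sigma\times(-1,0)$. So there are at most two. If there were only one, some loop would cross $\Sigma$ exactly once, transversally. But the mod 2 intersection number of a null-homotopic loop with $\Sigma$ is $0$.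

## 3. Sliding closed summands: Proposition C

The sensible first approach is to imitate Section 1: cut $R$ into compact pieces bounded by 3-spheres and slide the pieces. This works when such pieces exist.

*Proof of Proposition C.*

**Step 1.** *We cut $R$ into pieces bounded by 3-spheres.* Choosing enclosing spheres inductively, exhaust $R$ by compact connected sets $B_n$, $B_n\subset\operatorname{int}B_{n+1}$, with $\partial B_n\cong S^3$; here $B_n$ is the closure of the relatively compact component of the complement of the $n$-th sphere. A component of $B_n\setminus\operatorname{int}B_{n-1}$ that missed $\partial B_{n-1}$ would be open and closed in the connected $B_n$. So every component meets the connected set $\partial B_{n-1}$, and $B_n\setminus\operatorname{int}B_{n-1}$ is connected.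

**Step 2.** *We recognize $R$ as $\mathbb R^4$ with closed manifolds summed in.* Cap off by 4-discs the boundary sphere of $B_1$ and the two boundary spheres of $B_n\setminus\operatorname{int}B_{n-1}$ $(n\ge2)$ to get closed, connected, oriented manifolds $\Theta_n$. By (2.2) it does not matter which disc is removed from $\Theta_1\cong S^4\#\Theta_1$. Removing the cap gives $B_1$, and removing a disc of the $S^4$ part gives $D^4\#\Theta_1$. So $B_1\cong D^4\#\Theta_1$. In the same way, with two discs, $B_n\setminus\operatorname{int}B_{n-1}\cong(S^3\times I)\#\Theta_n$.

Let $M$ be $\mathbb R^4$ with $\Theta_n$ summed in along a small ball at $x_n=(-n+\frac12,0,0,0)$, and let $M_n\subset M$ be the part coming from the ball of radius $n$. We extend an orientation-preserving diffeomorphism $F_{n-1}:B_{n-1}\to M_{n-1}$ to $F_n:B_n\to M_n$. There is an orientation-preserving diffeomorphism $\Psi:B_n\setminus\operatorname{int}B_{n-1}\to M_n\setminus\operatorname{int}M_{n-1}$ that matches inner and outer boundaries. On $\partial B_{n-1}$ it differs from $F_{n-1}$ by an orientation-preserving diffeomorphism of $S^3$, which is isotopic to the identity (Cerf). Use this isotopy in a collar to change $\Psi$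 so that it fits $F_{n-1}$ smoothly. The union of the $F_n$ is a diffeomorphism $R\cong\mathbb R^4\#_{x_n}\Theta_n$, with $(x_n)$ a closed discrete sequence.

**Step 3.** *We compute the end sum.* By (2.3) we may take $\delta(t)=(1+t,0,0,0)$ with a straight tube missing the connected-sum discs, which lie in $\{x_1<0\}$. Then $R\setminus\operatorname{int}\nu_\delta$ is the half-space $\mathbb R^4\setminus\operatorname{int}\nu_\delta$ with the $\Theta_n$ summed in. Exchange this half-space, together with $[0,1]\times\mathbb R^3$, for $\nu_\gamma$ by (2.5), carrying the connected-sum discs along. The result is $X\natural_{\gamma,\delta}R\cong X\#_{y_n}\Theta_n$ for a closed discrete sequence $(y_n)$ in $X$, contained in $\nu_\gamma$.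

**Step 4.** *We slide.* Let $(y_n')$ come from another ray; after a small isotopy all the points $y_n,y_n'$ are distinct. Exhaust $X$ by compact sets $L_1\subset L_2\subset\cdots$. By (2.4), for each $j$ all but finitely many of the points lie in the unbounded component of $X\setminus L_j$. So we can choose arcs from $y_n$ to $y_n'$ that form a locally finite family: for each $j$, all but finitely many of the arcs avoid $L_j$. By general position in dimension 4 the arcs are embedded and disjoint. An isotopy supported in disjoint, locally finite neighborhoods of the arcs carries an oriented disc at $y_n$ to an oriented disc at $y_n'$, for all $n$ at once. Hence $X\#_{y_n}\Theta_n\cong X\#_{y_n'}\Theta_n$. $\blacksquare$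

## 4. An exotic $\mathbb R^4$ inside $\mathbb R^4$ has no large enclosing spheres

From now on $R$ is an oriented exotic $\mathbb R^4$ that embeds smoothly in $\mathbb R^4$. This section shows that Step 1 of the sliding argument fails for such an $R$. First we put $R$ in a convenient position.

**Position of $R$ and choice of $\delta$.** The image of the embedding is open and is not all of $\mathbb R^4$. Composing with a reflection if necessary, the embedding preserves orientation. The largest open round ball in $R$ about a point of $R$ has a point $y\notin R$ on its boundary. An orientation-preserving Möbius map that sends $y$ to $\infty$ carries $R$ to an open subset of $\mathbb R^4$ and this ball to an open half-space, which we may take to be $\{x_1>0\}$. Use this embedding, so that $\{x_1>0\}\subset R\subset\mathbb R^4$. Put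
$$\delta(t)=(1+t,0,0,0),\qquad\nu_\delta=\{(1+t,v):t\ge0,\ |v|\le\tfrac12\}.$$
Then $\nu_\delta$ is a closed tubular neighborhood of $\delta$ both in $R$ and in $\mathbb R^4$. With $H$ as in (2.6),
$$H\;\subset\; H^{\rm std}:=([0,1]\times\mathbb R^3)\cup(\mathbb R^4\setminus\operatorname{int}\nu_\delta),\qquad\partial H=\partial H^{\rm std},\tag{4.1}$$
and $H^{\rm std}$ is a half-space by (2.5).

**Lemma 4.1.** There is a compact $K\subset R\setminus\nu_\delta$ enclosed by no smoothly embedded 3-sphere in $R$.

*Proof.* Suppose first that every compact set in $R$ is enclosed; we derive a contradiction.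

**Step 1.** *We place an enclosed region in $S^4$ and cap it off.* Let $\Sigma$ enclose a compact set $K$ and let $B$ be the closure of the relatively compact component of $R\setminus\Sigma$. In $S^4\supset\mathbb R^4\supset R$ the set $\operatorname{int}B$ is connected and open with frontier $\Sigma$, so it is a component of $S^4\setminus\Sigma$. Let $B'$ be the closure of the other component. Orient $B$ and $B'$ from $S^4$. Choose a diffeomorphism $\varphi:\partial D^4\to\Sigma=\partial B$ that reverses boundary orientations and put $\hat B=B\cup_\varphi D^4$. Since $\partial B'$ is $\Sigma$ with the opposite orientation, $\varphi r$ with $r$ a reflection of $D^4$ plays the same role for $B'$; put $\hat B'=B'\cup_{\varphi r}D^4$. Form $\hat B\#\hat B'$ by removing the open caps, where the first cap is parametrized by the identity and the second by $r$, which reverses orientation as it should. The point $x\in\partial D^4$ of the first cap is glued to the point $rx$ of the second, that is, $\varphi(x)\in\partial B$ is glued to $\varphi r(rx)=\varphi(x)\in\partial B'$. So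
$$\hat B\#\hat B'\cong B\cup_\Sigma B'=S^4 .$$

**Step 2.** *We show $\operatorname{int}B\cong\mathbb R^4$ by an infinite connected sum (Mazur).* Let $E_i$ be the ball of radius $\frac14$ about $(i,0,0,0)$, $i=1,2,\dots$. Sum $\mathbb R^4$ with $\hat B$ at $E_i$ for $i$ odd and with $\hat B'$ at $E_i$ for $i$ even; call the result $M$. Let $F_i$ be the ball of radius $0.9$ about $(i+\frac12,0,0,0)$. It contains $E_i$ and $E_{i+1}$ and meets no other $E_j$, and $F_i\cap F_{i+2}=\emptyset$. The two sums inside $F_i$ do not change it, rel boundary. To see this, perform them in $S^4\supset F_i$. The result is $\hat B\#\hat B'\cong S^4$ by an orientation-preserving diffeomorphism $\theta$, and by (2.2) we can choose $\theta$ to be the identity on the disc $S^4\setminus\operatorname{int}F_i$. So $\theta$ carries the changed $F_i$ to $F_i$ and fixes the boundary.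

Using $F_1,F_3,F_5,\dots$ we get $M\cong\mathbb R^4$. Using $F_2,F_4,\dots$ we get $M\cong\mathbb R^4\#\hat B$. Finally, $D^4\setminus pt$ is an open collar, so $\operatorname{int}B\cong\hat B\setminus pt$; and $\hat B\setminus pt\cong(S^4\#\hat B)\setminus pt=\mathbb R^4\#\hat B$. Hence $\operatorname{int}B\cong\mathbb R^4$.

**Step 3.** *We conclude that $R$ would be standard.* By Step 2 every compact $K\subset R$ lies in the interior of a smooth closed 4-disc in $R$. So $R$ is exhausted by smooth discs $D_1\subset\operatorname{int}D_2\subset D_2\subset\cdots$. Suppose $f_n$ is an orientation-preserving diffeomorphism from $D_n$ onto the ball $\mathbb B_n$ of radius $n$. Take any orientation-preserving diffeomorphism $g:D_{n+1}\to\mathbb B_{n+1}$. By (2.2) the embedding $g f_n^{-1}:\mathbb B_n\to\operatorname{int}\mathbb B_{n+1}$ is carried to the inclusion by a diffeomorphism $h$ of $\mathbb B_{n+1}$ supported in the interior. Then $f_{n+1}=hg$ extends $f_n$. The union of the $f_n$ is a diffeomorphism $R\cong\mathbb R^4$, a contradiction. So some compact $K_0\subset R$ is not enclosed.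

**Step 4.** *We move $K_0$ off the tube.* Choose $T$ such that $\nu_\delta|_{[T,\infty)}$ misses $K_0$. Consider the flow of the vector field $f(x_1)\,g(|v|)\,\partial_{x_1}$, where $g=1$ on $[0,\frac12]$ and $g=0$ on $[1,\infty)$, and $f\ge0$ is supported in $[\frac12,T+3]$ with $f=1$ on $[1,T+2]$. The field is compactly supported in $R$. After a suitable time its flow moves $x_1=1$ beyond $1+T$, so it gives a compactly supported diffeomorphism $\varphi$ of $R$ with $\varphi(\nu_\delta)\subset\nu_\delta|_{[T,\infty)}$. Then $K=\varphi^{-1}(K_0)$ misses $\nu_\delta$. If $\Sigma$ enclosed $K$, then $\varphi(\Sigma)$ would enclose $K_0$. So $K$ is not enclosed. $\square$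

This is the exact point where sliding stops: $R$ has no exhaustion by sphere-bounded pieces. That alone does not show that the ray matters. But it suggests what to look for. A copy of $R$ summed in somewhere leaves behind a compact set $K$ that no 3-sphere cuts off from infinity *in the direction of that copy*. If the directions in which one cannot cut by spheres could be counted, the count could reveal where the copies of $R$ sit.

In a one-ended manifold there is only one direction to infinity, so we count in the universal cover. We build a one-ended $X_0$ whose universal cover has many directions to infinity, of two kinds: those of the translates of a ray $a$, and those that cross infinitely many nested 3-spheres, hence can be cut off by spheres from the start. With a single copy of $R$ the count is of little use: the argument below certifies at least one uncuttable direction wherever the copy is placed. So we spend one copy of $R$ as a marker, $X=X_0\natural_aR$, and add a second one. Along a ray $a'$ parallel to $a$ it creates nothing new: one uncuttable class. Along a ray $\gamma$ that crosses infinitely many spheres it creates a second class.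

## 5. $\mathbb R^4$ with infinitely many handles, unrolled by Möbius maps

Start with one handle: remove two disjoint round open balls from $\mathbb R^4$ and glue their boundary spheres by a suitable map. A proper ray in the resulting manifold eventually leaves a compact set outside which the manifold is $\{|x|>r_0\}\cong S^3\times(r_0,\infty)$, a simply connected set. So, after a deck transformation, the lifts of any two proper rays have tails in the same copy of $\{|x|>r_0\}$ in the universal cover, and there only one direction leads to infinity. The same happens with finitely many handles. To let a proper ray cross infinitely many spheres we need infinitely many handles.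

**Step 1.** *We fix the balls and the gluing maps.* In $S^4=\mathbb R^4\cup\{\infty\}$ let $B_n^\pm$ $(n\ge1)$ be the closed unit ball centered at $c_n^\pm=(5n,\pm3,0,0)$. Different centers are at distance at least $5$, so the balls are disjoint. Since $5n<|c_n^\pm|=\sqrt{25n^2+9}\le5n+0.9$, we have $B_n^\pm\subset\{5n-1<|x|<5n+2\}$. Put $\rho_n=5n+3$ for $n\ge0$. The spheres $S_n=\{|x|=\rho_n\}$ miss all balls, and $B_n^\pm$ lie between $S_{n-1}$ and $S_n$.

Let $T_n$ be inversion in $\partial B_n^+$, followed by reflection in a hyperplane through $c_n^+$, followed by translation by $c_n^--c_n^+$. It is an orientation-preserving Möbius map and takes the outside of $B_n^+$ to $B_n^-$. Put $B(T_n)=B_n^-$ and $B(T_n^{-1})=B_n^+$. Then each *letter* $s=T_n^{\pm1}$ satisfies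
$$s\bigl(S^4\setminus\operatorname{int}B(s^{-1})\bigr)=B(s),\qquad s(\partial B(s^{-1}))=\partial B(s).\tag{5.1}$$
Let
$$Q=\mathbb R^4\setminus\bigcup_n(\operatorname{int}B_n^+\cup\operatorname{int}B_n^-),\qquad G=\langle T_1,T_2,\dots\rangle,\qquad\tilde X=\bigcup_{g\in G}gQ\subset S^4 .$$

**Step 2.** *We find how the pieces $gQ$ fit together (ping-pong).* Let $g=s_1\cdots s_m$ be a nonempty reduced word. Since $Q$ misses $\operatorname{int}B(s_m^{-1})$, (5.1) gives $s_mQ\subset B(s_m)$. As $s_m\ne s_{m-1}^{-1}$, the ball $B(s_m)$ is disjoint from $B(s_{m-1}^{-1})$, so $s_{m-1}s_mQ\subset B(s_{m-1})$, and so on. Hence $gQ\subset B(s_1)$. In particular $g\ne1$, so $G$ is free on the $T_n$.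

Suppose $g\neq1$ and $gQ\cap Q\ne\emptyset$. A common point lies in $Q\cap B(s_1)=\partial B(s_1)$. Write $g=s_1h$. Applying $s_1^{-1}$, we see that $hQ$ meets $\partial B(s_1^{-1})$. If $h\ne1$, then $hQ\subset B(s_2)$ is disjoint from $B(s_1^{-1})$, a contradiction. So $h=1$, and
$$Q\cap gQ\neq\emptyset,\ g\ne1\quad\Longrightarrow\quad g=s\text{ is a letter, and } Q\cap sQ=\partial B(s).\tag{5.2}$$
So distinct pieces meet only along the spheres $g\partial B(s)=gQ\cap gsQ$, in the pattern of the Cayley tree of $G$. Near $g\partial B(s)$ the pieces $gQ$ and $gsQ$ lie on opposite sides. No point lies in three pieces, because the spheres $\partial B(s)$ are disjoint.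

**Step 3.** *We check that $\tilde X$ is a simply connected open subset of $S^4$.* The piece of $\tilde X$ just inside $\partial B(s)$ is $sQ$; the other pieces in $B(s)$ lie in the balls $sB(t)$, $t\ne s^{-1}$. These balls lie in $\operatorname{int}B(s)$ and accumulate only at $s(\infty)\in\operatorname{int}B(s)$, because the $B(t)$ accumulate only at $\infty$. So some neighborhood of $\partial B(s)$ in $B(s)$ lies in $sQ$ and misses all $sB(t)$. Outside, a neighborhood of $\partial B(s)$ lies in $Q$. Together with the evident case of interior points this shows: $\tilde X$ is open in $S^4$; every point of $\tilde X$ has a neighborhood meeting at most two pieces; every compact subset of $\tilde X$ meets only finitely many pieces. Also $\infty\notin\tilde X$, because $Q\subset\mathbb R^4$ and $gQ\subset B(s_1)\subset\mathbb R^4$ for $g\neq 1$.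

A loop in $Q$ bounds a disc in $\mathbb R^4$. By general position the disc can be made to miss the points $c_n^\pm$, and then it can be pushed radially out of the balls. So $Q$ is simply connected. By van Kampen's theorem the union of the pieces over a finite subtree is simply connected, because the intersections are 3-spheres. Every loop in $\tilde X$ meets finitely many pieces, so it lies in such a union. Hence $\tilde X$ is connected and simply connected.

**Step 4.** *We check that $G$ acts freely and properly discontinuously, and define $X_0$.* Suppose $gx=x$ with $g\ne1$ and $x\in hQ$, and put $y=h^{-1}x\in Q$. Then $h^{-1}gh$ fixes $y$, so by (5.2) it is a letter $s$ and $y=sy\in\partial B(s)$. Also $y=s^{-1}y\in Q\cap s^{-1}Q=\partial B(s^{-1})$. These spheres are disjoint, a contradiction.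

Let $A\subset\tilde X$ be compact, and let $h_1Q,\dots,h_rQ$ be the pieces that meet it. If $z\in A\cap gA$, then $g^{-1}z\in A$ lies in some $h_iQ$, so $z\in gh_iQ$. As $z\in A$, the piece $gh_iQ$ is one of the listed pieces: $gh_i=h_j$. So there are finitely many such $g$.

The action preserves orientation. Let $q:\tilde X\to X_0=\tilde X/G$ be the quotient map; it is the universal covering, with deck group $G$. By (5.2), $X_0$ is $Q$ with $\partial B_n^+$ glued to $\partial B_n^-$ by $T_n$ for each $n$, and $P_n=q(\partial B_n^\pm)$ is an embedded 3-sphere. (If $x,gx\in\partial B_n^+$ with $g\ne1$, then $g$ is a letter with $gx\in\partial B(g)$ and $x\in\partial B(g^{-1})$, so both $B(g)$ and $B(g^{-1})$ would be $B_n^+$, which is impossible.)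

**Step 5.** *We check that $X_0$ is one-ended.* The balls $B_n^+$ and $B_n^-$ lie in the same shell, so the sets $q(Q\cap\{|x|<\rho_n\})$ are open. Thus the compact sets $q(Q\cap\{|x|\le\rho_n\})$ exhaust $X_0$, and every compact subset lies in one of them. Their complements $q(Q\cap\{|x|>\rho_n\})$ are connected. Given a compact $A\subset X_0$, an unbounded component of $X_0\setminus A$ must meet, and hence contain, one such complement that misses $A$. So there is exactly one, and $X_0$ is a connected, oriented, one-ended open 4-manifold.

**Step 6.** *We describe the nested balls of an infinite word.* For a reduced word $s_1s_2\cdots$ put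
$$D_m=s_1\cdots s_{m-1}B(s_m).$$
These are round balls in $\mathbb R^4$, and $D_{m+1}\subset D_m$ because $s_mB(s_{m+1})\subset B(s_m)$. Their diameters tend to $0$. To see this, let $c$ be the center of $B(s^{-1})$: the letter $s$ has derivative of norm $|y-c|^{-2}$ at $y$, being an inversion in a unit sphere composed with isometries. It is applied here only to subsets of convex balls $B(s')$ with $s'\neq s^{-1}$, whose points are at distance at least $5-1=4$ from $c$. So each letter contracts by a factor $16$ and $\operatorname{diam}D_m\le2\cdot16^{-(m-1)}$.

By (5.1), $(s_1\cdots s_m)^{-1}D_m=S^4\setminus\operatorname{int}B(s_m^{-1})$. By Step 2, $\tilde X\setminus\operatorname{int}B(t)$ is the union of the pieces $hQ$ with $h$ not beginning with $t$. Taking $t=s_m^{-1}$ and translating,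
$$D_m\cap\tilde X=\bigcup\{gQ: \text{the reduced word of }g\text{ begins with }s_1\cdots s_m\}.\tag{5.3}$$
These $g$ form a subtree, so $D_m\cap\tilde X$ is connected. It is a manifold whose boundary is $\partial D_m\subset \tilde X$, so $\operatorname{int}D_m\cap\tilde X$ is connected as well. All words in (5.3) have length at least $m$, and a compact set meets finitely many pieces. Hence
$$\text{a compact subset of }\tilde X\text{ misses }D_m\text{ for all large }m.\tag{5.4}$$
In particular $\bigcap D_m$ is a single point, and it lies in $S^4\setminus\tilde X$. Also $\tilde X\cap B(s)$ is connected for each letter $s$ (the case $m=1$).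

**Step 7.** *We choose the rays $a$ and $a'$.* Let $a=q\{(t,0,0,0)\}$ and $a'=q\{(t,\frac12,0,0)\}$, $t\ge0$, with tubes $\nu_a,\nu_{a'}$ the images of the tubes of radius $\frac18$ around these half-lines. On the balls $|x_2|\ge2$, so the tubes are disjoint from all $P_n$; they are disjoint from each other. The lifts $\tilde a,\tilde a'\subset Q$ converge to $\infty\in S^4$.

**Step 8.** *We choose rays that cross $P_n$ exactly $k_n$ times.* Let $k=(k_n)$ be a sequence of positive integers, and let
$$s_1s_2s_3\cdots=T_1^{k_1}T_2^{k_2}T_3^{k_3}\cdots ,$$
a reduced word. We choose disjoint embedded arcs $\beta_0,\beta_1,\dots$ in $Q$ and distinct points $y_i\in\partial B(s_i^{-1})$. The arc $\beta_0$ runs from an interior point of $Q$ to $s_1y_1\in\partial B(s_1)$, and $\beta_i$ $(i\ge1)$ runs from $y_i$ to $s_{i+1}y_{i+1}\in\partial B(s_{i+1})$. Their interiors lie in $\operatorname{int}Q$ off the tubes of $a,a'$; and $\beta_i\subset\{\rho_{n-1}<|x|<\rho_{n+1}\}$ if $s_i=T_n$, while $\beta_0\subset\{\rho_0<|x|<\rho_1\}$.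

This is possible. The endpoints lie in the right shells, since $s_i=T_n$ forces $s_{i+1}\in\{T_n,T_{n+1}\}$. First fix, at each point $q(y_i)$ with $s_i=T_n$, a short smooth arc crossing $P_n$ transversally, so that consecutive arcs will fit smoothly. Then join the ends. A sphere $\{|x|=r\}$, $r\ge3$, meets the two tubes in two disjoint closed sets, which are graphs over small balls in $v$-space; the rest of the sphere is connected and contains $(-r,0,0,0)$. So an open shell minus the tubes is connected. It stays connected when finitely many disjoint closed balls are removed, and also when finitely many arcs are removed, by general position in dimension 4.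

Since $q(s_iy_i)=q(y_i)$, the arcs fit together to $\gamma_k=q(\beta_0)q(\beta_1)\cdots$. Since each $k_n$ is finite, only finitely many arcs meet a bounded region, so $\gamma_k$ is a ray in $X_0$, disjoint from $\nu_a$. Its lift
$$\tilde\gamma_k=\beta_0\cup s_1\beta_1\cup s_1s_2\beta_2\cup\cdots$$
passes through the pieces $Q,s_1Q,s_1s_2Q,\dots$ in turn. Among the spheres $g\partial B(s)$ it crosses exactly the spheres $\partial D_m$, once each and transversally, and it converges to the point $\bigcap D_m$. Choose $\nu_{\gamma_k}$ thin: it meets the $P_n$ in fibre discs only, it is disjoint from $\nu_a$, and for its lift at $\tilde\gamma_k$ the diameter in $S^4$ of the fibre at $t$ tends to $0$ as $t\to\infty$.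

## 6. Coterminal rays in $\tilde X$

**Definition 6.1.** Two proper rays in a space $Y$ are *coterminal* if for every compact $L\subset Y$ they have tails in one component of $Y\setminus L$.

A proper ray has a tail in a single component of $Y\setminus L$, so this is an equivalence relation. In $\mathbb R^4$ any two proper rays are coterminal; in $S^3\times\mathbb R$ the rays $(*,t)$ and $(*,-t)$ are not. The next lemma classifies the proper rays in $\tilde X$.

**Lemma 6.2.** Let $\rho$ be a proper ray in $\tilde X$. Either (i) $\rho$ is coterminal with $g\tilde a$ for some $g\in G$; or (ii) there is an infinite reduced word $s_1s_2\cdots$ such that for every $m$ a tail of $\rho$ lies in $\operatorname{int}D_m$. Two rays of type (ii) with the same word are coterminal. A ray with property (ii) is not coterminal with any $g\tilde a$.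

*Proof.*

**Step 1.** *A ray that returns forever to one piece is of type (i).* Suppose $\rho$ meets some $gQ$ at unbounded times; translating, let $g=1$. By properness a tail of $\rho$ misses the compact set $Q\cap\{|x|\le\rho_n\}$, which contains $S_n$. Since $S_n$ separates $\{|x|<\rho_n\}$ from $\{|x|>\rho_n\}$ and the tail still meets $Q$, the tail lies in $\tilde X\cap\{|x|>\rho_n\}$. This set is connected: it is $Q\cap\{|x|>\rho_n\}$ with connected sets $\tilde X\cap B(s)$ attached along $\partial B(s)$. It contains a tail of $\tilde a$. A compact $L\subset\tilde X\subset\mathbb R^4$ lies in $\{|x|<\rho_n\}$ for large $n$. So $\rho$ and $\tilde a$ are coterminal.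

**Step 2.** *Any other ray is of type (ii).* Now for every $g$ a tail misses $gQ$. A tail misses $Q$, so it lies in one of the disjoint open sets $\operatorname{int}B(s_1)$. A tail misses $s_1Q$, so it lies in one set $s_1\operatorname{int}B(s_2)$ with $s_2\ne s_1^{-1}$. Continuing, we get an infinite reduced word with property (ii).

**Step 3.** *We compare.* Two rays of type (ii) with the same word are coterminal: a compact $L$ misses $D_m$ for large $m$ by (5.4), and $\operatorname{int}D_m\cap\tilde X$ is connected and contains tails of both. Finally let $\rho$ have property (ii) and let $m>\operatorname{length}(g)+1$. The piece $gQ$ meets only itself and pieces whose words have length at most $\operatorname{length}(g)+1$, so $gQ\cap D_m=\emptyset$ by (5.3). Thus the compact set $\partial D_m\subset\tilde X$ separates a tail of $\rho$ from $g\tilde a$. $\square$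

## 7. The sums, their universal covers, and the collapse of each copy of $R$

All sums with $R$ are along the fixed $\delta$. Put
$$X=X_0\natural_aR,\qquad Z_*=X\natural_{a'}R=X_0\natural_{a,a'}(R,R),\qquad Z_k=X\natural_{\gamma_k}R=X_0\natural_{a,\gamma_k}(R,R).$$
The rays $a'$ and $\gamma_k$ and their tubes lie in $X_0\setminus\operatorname{int}\nu_a$, a closed subset of $X$, and miss $\nu_a$; so they are rays and tubes in $X$.

Let $Z=X_0\natural_{\zeta_1,\zeta_2}(R,R)$ be $Z_*$ or $Z_k$. With $C=X_0\setminus(\operatorname{int}\nu_{\zeta_1}\cup\operatorname{int}\nu_{\zeta_2})$ let $\tilde C=q^{-1}(C)$. The lifts of the tubes are disjoint. They are locally finite: a compact $L\subset\tilde X$ can meet a lift only over the compact part of the tube lying in $q(L)$, and proper discontinuity leaves finitely many lifts. By (2.6), $\tilde C$ is a retract of $\tilde X$, hence connected and simply connected, and $H$ is contractible. By van Kampen's theorem along copies of $\mathbb R^3$, and since loops are compact, the universal cover of $Z$ is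
$$\tilde Z=\tilde C\cup\bigcup_\zeta H_\zeta,\tag{7.1}$$
one copy of $H$ for each lift $\zeta$ of $\zeta_1$ or $\zeta_2$. So $\tilde Z$ arises from $\tilde X$ by summing copies of $R$ along all these lifts. Let $\zeta_i^+\subset\partial\nu_{\zeta_i}\subset C$ be a parallel copy of $\zeta_i$; it is a proper ray in $Z$.

We want to compare directions to infinity in $\tilde Z$ with those in $\tilde X$. The tool is a proper map that collapses each copy of $H$ onto the tube it replaced.

**Lemma 7.1.** (i) There is a proper map $c_H:H\to\mathbb R^3\times[0,\infty)$ that is the identity on the boundary, with $c_H^{-1}(\mathbb R^3\times0)=\partial H$. (ii) Every compact $A\subset H$ lies in a compact $A'\subset H$ with $H\setminus A'$ connected.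

*Proof.* (i) On the collar $[0,1]\times\mathbb R^3$ of $\partial H$, with coordinates $(t,x)$, put $f(t,x)=x$, and extend $f$ to a map $H\to\mathbb R^3$ by Tietze's theorem. Let $\varphi:H\to[0,\infty)$ be proper. Put $s=t(1+\varphi)$ on the collar and $s=1+\varphi$ elsewhere; this is continuous. Let $c_H=(f,s)$. For $t=0$ it is $(x,0)$, and $s=0$ only for $t=0$. It is proper: inside the collar the closed set $\{|f|\le r,\ s\le r\}$ lies in the compact set $[0,1]\times\{|x|\le r\}$, and off the collar it lies in $\{\varphi\le r\}$.

(ii) Identify $H\cong R\setminus\operatorname{int}\nu_\delta$. Choose $T$ with $A\cap\nu_\delta\subset\nu_\delta|_{[0,T]}$. Let $U$ be the unbounded component of $R\setminus(A\cup\nu_\delta|_{[0,T]})$; by (2.4), $R\setminus U$ is compact. The set $\nu_\delta|_{(T,\infty)}$ is connected, unbounded and disjoint from $A\cup\nu_\delta|_{[0,T]}$, so it lies in $U$. Hence $\nu_\delta\cap U=\nu_\delta|_{(T,\infty)}\cong(T,\infty)\times D^3$ is closed in $U$ with connected frontier $(T,\infty)\times\partial D^3$ in $U$. Take two points of $U\setminus\operatorname{int}\nu_\delta$ and a path in $U$ between them. If it meets $\nu_\delta$, its first and last points in $\nu_\delta$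 lie in this frontier, and the part in between can be replaced by a path in the frontier. So $U\setminus\operatorname{int}\nu_\delta$ is connected. Take $A'=(R\setminus U)\setminus\operatorname{int}\nu_\delta$. It is compact and contains $A$, and its complement in $R\setminus\operatorname{int}\nu_\delta$ is $U\setminus\operatorname{int}\nu_\delta$. $\square$

**The collapse.** Let $Z=C\cup\bigcup H_j$ be obtained from $W$ by summing copies of $R$ along rays $\zeta_j$. By (2.5) identify $\nu_{\zeta_j}\cong\mathbb R^3\times[0,\infty)$ compatibly with $\partial H_j=\partial\nu_{\zeta_j}$. Define $c:Z\to W$ as the identity on $C$ and as $c_H:H_j\to\nu_{\zeta_j}$. A compact subset of $W$ meets finitely many tubes, so $c$ is proper. Moreover $c^{-1}(A)=A$ for $A\subset C$. We use $c:Z\to X_0$, its lift $\tilde c:\tilde Z\to\tilde X$, which is a map of the same kind, and also $c:X\to X_0$.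

**Lemma 7.2.** For every compact $L\subset Z$ there is a compact $M\subset W$ such that for each component $O$ of $W\setminus M$, $c^{-1}(O)$ lies in one component of $Z\setminus L$.

*Proof.*

**Step 1.** *We choose $M$.* For the finitely many $H_j$ that meet $L$ choose, by Lemma 7.1(ii), a compact $A_j\supset L\cap H_j$ in $H_j$ with $H_j^*:=H_j\setminus A_j$ connected. For the others let $H_j^*=H_j$. Then $H_j^*$ is connected and misses $L$. Let $M_0=c(L)\cup\bigcup c(A_j)$. For the finitely many $\nu_i=\nu_{\zeta_i}$ that meet $M_0$ choose a compact half-ball $E_i\supset M_0\cap\nu_i$ in $\nu_i\cong\mathbb R^3\times[0,\infty)$. Put $M=M_0\cup\bigcup E_i$.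

**Step 2.** *Inside the pieces.* Each $\nu_j\setminus M$ is a half-space or a half-space minus a half-ball, so it is connected and contains points of $\partial\nu_j$. Let $O$ be a component of $W\setminus M$ with $O\cap\nu_j\ne\emptyset$. Then $\nu_j\setminus M\subset O$. Because $c(A_j)\subset M$, the set $H_j^*$ contains $c^{-1}(O)\cap H_j$ and $\partial\nu_j\setminus M$. So any point of $c^{-1}(O)\cap H_j$ can be joined inside $H_j^*$, hence off $L$, to a point of $\partial\nu_j\setminus M\subset O\cap C$.

**Step 3.** *Between points of $O\cap C$.* Join two such points by a path in $O$. It meets finitely many $\nu_j$. For each of them in turn, the first and last points of the path in $\nu_j$ lie in $\partial\nu_j\setminus M\subset H_j^*$, and we replace the part in between by a path in $H_j^*$. The remaining parts lie in $C\setminus M$ and miss $L$, because $M\supset c(L)\supset L\cap C$. So the new path lies in $Z\setminus L$. $\square$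

*Consequence: $X$ is one-ended.* Given a compact $L\subset X$, take $M\subset X_0$ from Lemma 7.2 and let $O$ be the unbounded component of $X_0\setminus M$. By (2.4), $X_0\setminus O$ is compact, so $X\setminus c^{-1}(O)$ is compact because $c$ is proper. As $X$ is noncompact, $c^{-1}(O)$ is unbounded. It lies in one component of $X\setminus L$, and every unbounded component meets it. So there is exactly one.

**Corollary 7.3.** Proper rays $\sigma,\tau$ in $\tilde Z$ are coterminal iff $\tilde c\sigma,\tilde c\tau$ are coterminal in $\tilde X$.

*Proof.* "If": for compact $L\subset\tilde Z$ take $M\subset\tilde X$ from Lemma 7.2 applied to $\tilde c$. Tails of $\tilde c\sigma,\tilde c\tau$ lie in one component $O$ of $\tilde X\setminus M$, so tails of $\sigma,\tau$ lie in $\tilde c^{-1}(O)$, hence in one component of $\tilde Z\setminus L$. "Only if": for compact $M\subset\tilde X$ apply coterminality of $\sigma,\tau$ to the compact set $\tilde c^{-1}(M)$ and map forward. $\square$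

## 8. Spherical rays and the proof of Theorem A

**Definition 8.1.** Let $Z$ be a connected open 4-manifold with universal cover $\tilde Z$. A proper ray $\rho$ in $Z$ is *spherical* if for a lift $\tilde\rho$ to $\tilde Z$ and every compact $L\subset\tilde Z$ there is a smoothly embedded 3-sphere $\Sigma\subset\tilde Z\setminus L$ such that $L$ lies in one component of $\tilde Z\setminus\Sigma$ and a tail of $\tilde\rho$ lies in the other. Write $\rho\sim\sigma$ if some lifts are coterminal. Let $E(Z)$ be the set of $\sim$-classes of non-spherical proper rays.

Lifts of proper rays are proper, and $\tilde Z\setminus\Sigma$ has exactly two components by (2.7). Deck transformations preserve coterminality, so $\sim$ is an equivalence relation, and sphericity does not depend on the lift. It is $\sim$-invariant, since coterminal rays have tails in the same component of $\tilde Z\setminus\Sigma$. A diffeomorphism $Z\to Z'$, orientation-preserving or not, lifts to universal covers and induces a bijection $E(Z)\to E(Z')$.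

Two small examples. In $\mathbb R^4$ every proper ray is spherical (large round spheres), so $E(\mathbb R^4)=\emptyset$. In $S^2\times\mathbb R^2$, which is simply connected and one-ended, all proper rays are coterminal, and none is spherical. To check this, take $L=S=S^2\times0$ and suppose that $\Sigma$ separates $S$ from a tail of a proper ray. Then $S$ lies in the relatively compact component $V$. Capping the closure of $V$ gives a closed 4-manifold $\hat V$ with $H_2(\hat V)=H_2(V)$. All intersection numbers of $S$ with 2-cycles in $S^2\times\mathbb R^2$ vanish, because $S$ generates $H_2$ and can be pushed off itself. The intersection form of $\hat V$ is unimodular modulo torsion, so $[S]$ is torsion in $H_2(V)$. But $[S]$ has infinite order in $H_2(S^2\times\mathbb R^2)$. So $|E(S^2\times\mathbb R^2)|=1$.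

The next lemma shows that each summed copy of $R$ produces a non-spherical class. The idea is to fill in everything in $\tilde Z$ except one copy of $H$ by standard pieces, so that a sphere in $\tilde Z$ becomes a sphere in $R$.

**Lemma 8.2.** In $Z=Z_*$ or $Z_k$, the rays $\zeta_1^+,\zeta_2^+$ are not spherical.

*Proof.*

**Step 1.** *We embed $\tilde Z$ in $R$.* Let $\tilde\zeta$ be the lift $\tilde a$, $\tilde a'$ or $\tilde\gamma_k$ of $\zeta_i$ from Section 5. It converges to a point $p\in S^4\setminus\tilde X$, namely $\infty$ or $\bigcap D_m$. Its tube $\tilde\nu$ is closed in $S^4\setminus p\cong\mathbb R^4$, because the fibres shrink to $p$ (for $\gamma_k$) or the tube is straight and $p=\infty$ (for $a,a'$). So $\tilde\nu$ is a closed tubular neighborhood of the ray $\tilde\zeta$ in $S^4\setminus p$. Let $H_*$ be the copy of $H$ in (7.1) at $\tilde\zeta$.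

Replace every other $H_\zeta$ by $H^{\rm std}\supset H$, see (4.1). This gives an open smooth embedding of $\tilde Z$ into $\tilde C\cup H_*\cup\bigcup H_\zeta^{\rm std}$. Now exchange the half-spaces $H_\zeta^{\rm std}$ for the half-spaces $\nu_\zeta$ by (2.5). The result is diffeomorphic, by the identity on $\tilde C\cup H_*$, to $(\tilde X\setminus\operatorname{int}\tilde\nu)\cup H_*$. This is an open subset of
$$Y=\bigl((S^4\setminus p)\setminus\operatorname{int}\tilde\nu\bigr)\cup H_*.$$
The first piece of $Y$ is a half-space by (2.5). Exchange it for the half-space $\nu_\delta$, and absorb the collar in $H_*$ by a diffeomorphism $H_*\cong R\setminus\operatorname{int}\nu_\delta$ supported near the collar. So $Y\cong\nu_\delta\cup(R\setminus\operatorname{int}\nu_\delta)=R$, by a diffeomorphism that is the identity near the set $K\subset R\setminus\nu_\delta$ of Lemma 4.1, viewed in $H_*$. Let $\Phi:\tilde Z\to Y\cong R$ be the resulting embedding; it is the inclusion near $K$. The ray $\Phi(\tilde\zeta^+)$ is proper in $Y$, because $\tilde\zeta^+\subset\partial\tilde\nu$ converges to $p$.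

**Step 2.** *We carry a separating sphere to $R$.* Suppose $\zeta_i^+$ is spherical. With $L=K$ we get $\Sigma\subset\tilde Z\setminus K$ and components $V_1\supset K$, $V_2\supset$ (a tail of $\tilde\zeta^+$) of $\tilde Z\setminus\Sigma$. By (2.7) one local side of $\Sigma$ lies in $V_1$ and the other in $V_2$, and the two local sides of $\Phi(\Sigma)$ lie in different components of $R\setminus\Phi(\Sigma)$. Hence the connected sets $\Phi(V_1)$, $\Phi(V_2)$ lie in different components. The second contains a tail of a proper ray, so it lies in the unbounded component. So $\Phi(V_1)\supset K$ lies in the relatively compact one, and $\Phi(\Sigma)$ encloses $K$, contrary to Lemma 4.1. $\square$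

**Lemma 8.3.** $|E(Z_*)|=1$.

*Proof.* By Lemma 8.2, $[a^+]\in E(Z_*)$. Let $\rho$ be a proper ray in $Z_*$ with lift $\tilde\rho$, and apply Lemma 6.2 to the proper ray $\tilde c\tilde\rho$.

**Step 1.** *Type (i) gives $\rho\sim a^+$.* Then $\tilde c\tilde\rho$ is coterminal with some $g\tilde a$. This is coterminal with $g\tilde a^+$, since both lie eventually in the connected set $g(\tilde X\cap\{|x|>\rho_n\})$ for each $n$. As $\tilde c(g\tilde a^+)=g\tilde a^+$, Corollary 7.3 gives $\rho\sim a^+$.

**Step 2.** *Type (ii) gives a spherical ray.* Let $L\subset\tilde Z_*$ be compact and nonempty. By (5.4), $\tilde c(L)\cap D_m=\emptyset$ for large $m$. The sphere $\Sigma=\partial D_m$ lies over some $P_n$, so it is disjoint from the lifts of $\nu_a,\nu_{a'}$. Thus $\Sigma\subset\tilde C$ is a smooth sphere in $\tilde Z_*$ with $\tilde c^{-1}(\Sigma)=\Sigma$. Hence $\tilde Z_*\setminus\Sigma$ is the disjoint union of the open sets $\tilde c^{-1}(\tilde X\setminus D_m)\supset L$ and $\tilde c^{-1}(\operatorname{int}D_m)$, the latter containing a tail of $\tilde\rho$. Both are nonempty and $\tilde Z_*\setminus\Sigma$ has exactly two components, so these are the components. So $\rho$ is spherical.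 $\square$

**Lemma 8.4.** In $Z_k$, $a^+\not\sim\gamma_k^+$; so $|E(Z_k)|\ge2$.

*Proof.* The map $\tilde c$ fixes lifts of $a^+$ and $\gamma_k^+$. Lifts of $a^+$ are coterminal in $\tilde X$ with some $g\tilde a$ (Step 1 above). The lift of $\nu_{\gamma_k}$ at $\tilde\gamma_k$ meets $\partial D_m$ only in the fibre disc where $\tilde\gamma_k$ crosses it. So the part of this tube beyond that fibre lies in $\operatorname{int}D_m$. Hence a lift of $\gamma_k^+$ has, up to translation, a tail in each $\operatorname{int}D_m$. By Lemma 6.2 these lifts are not coterminal in $\tilde X$, and by Corollary 7.3 they are not coterminal in $\tilde Z_k$. Both rays are non-spherical by Lemma 8.2. $\square$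

*Proof of Theorem A.* $X=X_0\natural_aR$ is smooth, connected, oriented, open and, by Section 7, one-ended. The rays $a'$ and $\gamma=\gamma_{(1,1,1,\dots)}$ are rays in $X$. By Lemmas 8.3 and 8.4, $|E(X\natural_{a',\delta}R)|=1$ and $|E(X\natural_{\gamma,\delta}R)|\ge2$. Since $|E|$ is invariant under all diffeomorphisms, without reference to orientation, the two sums are not diffeomorphic. $\blacksquare$

## 9. Counting crossings modulo finite changes: Theorem B

We show that $Z_k$ remembers the sequence $k$ well enough to give continuum many types. First we determine $E(Z_k)$ exactly; then we measure how a line from one class to the other crosses 3-spheres.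

**Lemma 9.1.** $E(Z_k)=\{[a^+],[\gamma_k^+]\}$.

*Proof.* Let $\rho$ be a proper ray in $Z_k$ with lift $\tilde\rho$. If $\tilde c\tilde\rho$ has type (i), then $\rho\sim a^+$ as in Lemma 8.3. Let it have type (ii) with word $s=s_1s_2\cdots$ and nested balls $D_m$, and assume $\rho\not\sim\gamma_k^+$. We show that $\rho$ is spherical. The new difficulty is that lifts of $\gamma_k$ may cross $\partial D_m$, so $\partial D_m$ is no longer a sphere in $\tilde Z_k$.

**Step 1.** *No lift of $\gamma_k$ goes where $\rho$ goes.* Each lift $\zeta=g\tilde\gamma_k$ follows a geodesic path in the tree of pieces. So it crosses every sphere $g'\partial B(s')$ at most once, transversally, and it has type (ii) with some word $w(\zeta)$. Since $\nu_\zeta$ meets these spheres in fibre discs only, the parallel copy $\zeta^+$ has type (ii) with the same word. If $w(\zeta)=s$, then $\tilde c\tilde\rho$ would be coterminal with $\zeta^+=\tilde c\zeta^+$ by Lemma 6.2, and $\rho\sim\gamma_k^+$ by Corollary 7.3. So $w(\zeta)\neq s$ for all lifts. If the words first differ at the letter with index $i$, their $i$-th balls are disjoint. So a tail of $\zeta$ is outside $D_m$ for all $m\ge i$.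

**Step 2.** *We choose $m$.* Let $L\subset\tilde Z_k$ be compact and nonempty, and let $F_L$ be the finite set of lifts $\zeta$ of $\gamma_k$ with $H_\zeta\cap L\ne\emptyset$. For large $m$ we have $\tilde c(L)\cap D_m=\emptyset$, and each $\zeta\in F_L$ starts outside $D_m$ and has a tail outside $D_m$. As $\zeta$ crosses $\partial D_m$ at most once, it does not cross it at all, and $\zeta\cap D_m=\emptyset$. Fix such an $m$ and put $\Sigma_0=\partial D_m$. Let $\zeta_1,\dots,\zeta_r$ be the finitely many lifts of $\gamma_k$ that meet $\Sigma_0$, say $\zeta_j$ at time $t_j$. Then $\zeta_j\notin F_L$, that is, $H_{\zeta_j}\cap L=\emptyset$. The sphere $\Sigma_0$ meets $\nu_{\zeta_j}$ in the fibre disc at $t_j$, and it misses the tubes of all other lifts of $\gamma_k$ and of all lifts of $a$.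

**Step 3.** *We push $\Sigma_0$ off the tubes, backwards over their starting points.* Let $N_j$ be a thin neighborhood in $\tilde X$ of $\nu_{\zeta_j}|_{[0,t_j]}$ with compact closure. Choose the closures disjoint from each other, from $L\cap\tilde C$, and from the tubes of all other lifts of $\gamma_k$ and of all lifts of $a$. This is possible because $L\cap\tilde C\cap\nu_{\zeta_j}\subset L\cap\partial\nu_{\zeta_j}\subset L\cap H_{\zeta_j}=\emptyset$. As in Step 4 of Lemma 4.1, there is a diffeomorphism of $\tilde X$, supported in $N_j$, that pushes $\nu_{\zeta_j}$ along itself into $\nu_{\zeta_j}|_{(t_j,\infty)}$. Let $\psi$ be the inverse of the composite of these diffeomorphisms over all $j$. Then $\psi^{-1}(\nu_{\zeta_j})$ misses $\Sigma_0$, so $\Sigma_1=\psi(\Sigma_0)$ misses $\nu_{\zeta_j}$. It misses the other tubes, because $\psi$ is the identity on them. So $\Sigma_1$ is a smooth 3-sphere in $\tilde C\subset\tilde Z_k$.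

**Step 4.** *$\Sigma_1$ separates $L$ from a tail of $\tilde\rho$.* Let $D'=\psi(D_m\cap\tilde X)$. Then $\tilde c^{-1}(\Sigma_1)=\Sigma_1$, and $\tilde Z_k\setminus\Sigma_1$ is the disjoint union of the open sets $\tilde c^{-1}(\tilde X\setminus D')$ and $\tilde c^{-1}(\operatorname{int}D')$. We have $\tilde c(L)\cap N_j=\emptyset$: the set $L\cap\tilde C$ misses $N_j$, and $L$ meets only pieces $H_\zeta$ with $\zeta\notin\{\zeta_1,\dots,\zeta_r\}$, whose tubes $\nu_\zeta\supset\tilde c(H_\zeta)$ miss $N_j$. Since $\tilde c(L)\cap D_m=\emptyset$ and $D'\subset D_m\cup\bigcup N_j$, it follows that $\tilde c(L)\cap D'=\emptyset$. A tail of $\tilde c\tilde\rho$ lies in $\operatorname{int}D_m$ and, by properness, off the compact closures $\overline{N_j}$, where $\psi$ is the identity; so it lies in $\operatorname{int}D'$. Thus both open sets are nonempty. By (2.7) they are the two components of $\tilde Z_k\setminus\Sigma_1$, and $\Sigma_1$ separates $L$ from a tail of $\tilde\rho$. So $\rho$ is spherical.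

With Lemmas 8.2 and 8.4 the claim follows. $\square$

**Definition 9.2.** Let $Z$ be a connected oriented open 4-manifold with $|E(Z)|=2$. Let $\Pi\subset H_3(Z;\mathbb Z)$ be the subgroup generated by the classes of maps $S^3\to Z$. A proper line or a loop $\ell$ defines $I_\ell\in\operatorname{Hom}(\Pi,\mathbb Z)$ by intersection number, $I_\ell(f)=\ell\cdot f=\langle PD(f),\ell\rangle$ with $PD(f)\in H^1_c(Z)$. Let $\Lambda=\{I_\mu:\mu\text{ a loop}\}$, the image of $H_1(Z)$. Choose proper rays $\rho,\sigma$ in the two classes of $E(Z)$ and a path $\lambda$ from $\rho(0)$ to $\sigma(0)$, let $\ell=\rho^{-1}\lambda\sigma$, and put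
$$\kappa(Z)=\pm[I_\ell]\in\operatorname{Hom}(\Pi,\mathbb Z)/\Lambda,\qquad \mathcal D(Z)=\{m\ge1:\kappa(Z)\text{ is divisible by }m\}.$$

*Example.* Let $Z=(S^2\times\mathbb R^2)\#(S^2\times\mathbb R^2)$ with neck sphere $P$. It is simply connected with two ends, so there are two $\sim$-classes of proper rays. Neither is spherical. To see this for the first end, let $Z'\supset Z$ be $(S^2\times\mathbb R^2)\#(S^2\times S^2)$, obtained by compactifying the second summand, and let $S$ be the sphere $S^2\times0$ of the first summand. A sphere in $Z$ that separates $S$ from a tail of a proper ray toward the first end also does so in the simply connected, one-ended $Z'$, by the argument with local sides in Lemma 8.2. In $Z'$ the class of $S$ has infinite order and zero intersection with every 2-cycle, so the argument for $S^2\times\mathbb R^2$ in Section 8 gives a contradiction. The second end is symmetric, so $|E(Z)|=2$. By Mayer–Vietoris, $H_3(Z)=\Pi=\mathbb Z[P]$. Here $\Lambda=0$, and a line from one end to the other can be chosen to cross $P$ once. So $\kappa(Z)=\pm1$ and $\mathcal D(Z)=\{1\}$.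

**Lemma 9.3.** $\kappa(Z)$ is well defined up to sign, and $\mathcal D(Z)$ is invariant under diffeomorphisms, including orientation-reversing ones.

*Proof.*

**Step 1.** *Changing the path.* Another $\lambda$ alters $I_\ell$ by $I_\mu$ for a loop $\mu$, an element of $\Lambda$.

**Step 2.** *Changing the ray in its class.* Let $\rho'\sim\rho$ with coterminal lifts $\tilde\rho',\tilde\rho$, and let $\mu$ be the image of a path $\tilde\mu$ from $\tilde\rho'(0)$ to $\tilde\rho(0)$. Replacing $(\rho,\lambda)$ by $(\rho',\mu\lambda)$ changes $I_\ell$ by $I_{\ell_0}$ with $\ell_0=\rho'^{-1}\mu\rho$, since contributions of $\rho$ and $\rho^{-1}$ cancel. We show $I_{\ell_0}=0$. The line $\ell_0$ has the proper lift $\tilde\ell_0=\tilde\rho'^{-1}\tilde\mu\tilde\rho$. Let $f:S^3\to Z$ have lift $\tilde f$. Each intersection of $\ell_0$ with $f$ comes from an intersection of $\tilde\ell_0$ with $g\tilde f$ for exactly one deck transformation $g$, so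
$$\ell_0\cdot f=\sum_g\tilde\ell_0\cdot g\tilde f .$$
This is a finite sum, since only a compact part of $\ell_0$ meets $f(S^3)$. By coterminality the two tails of $\tilde\ell_0$ can be joined by a path off the compact set $g\tilde f(S^3)$. So $\tilde\ell_0\cdot g\tilde f$ is the intersection number of a loop in the simply connected $\tilde Z$ with a cycle, which is $0$. The same argument applies to $\sigma$.

**Step 3.** *Symmetries.* Interchanging the two classes reverses $\ell$ and changes the sign. A diffeomorphism carries $E$, $\Pi$, $\Lambda$ and intersection numbers along, the latter up to a global sign if it reverses orientation. So $\kappa$ is natural up to sign, and divisibility does not see the sign. $\square$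

*Proof of Theorem B.*

**Step 1.** *We transfer the computation of $\kappa(Z_k)$ to $X_0$.* The collapse $c:Z_k\to X_0$ is the identity on $C$ and maps the contractible pieces $H_j$ to the contractible pieces $\nu_j$, being the identity on $\partial H_j=\partial\nu_j$. By the gluing lemma it is a homotopy equivalence. It is proper and has degree 1, because $c^{-1}(\operatorname{int}C)=\operatorname{int}C$ and $c$ is the identity there. Let $f\in H_3(Z_k)$ and $\omega=PD(c_*f)\in H^1_c(X_0)$. With locally finite fundamental classes,
$$c_*(c^*\omega\cap[Z_k])=\omega\cap[X_0]=c_*f .$$
As $c_*$ is injective on $H_3$, $PD(f)=c^*\omega$, and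
$$\ell\cdot f=\langle c^*\omega,\ell\rangle=\langle\omega,c\ell\rangle=c\ell\cdot c_*f .$$
Since $c_*$ is also an isomorphism on $H_1$ and carries $\Pi(Z_k)$ isomorphically to $\Pi(X_0)$, we may compute in $X_0$. By Lemma 9.1 we may take $\ell=(a^+)^{-1}\lambda\gamma_k^+$ with $\lambda$ in the connected set $C$, so $c\ell=\ell$.

**Step 2.** *We compute $\Pi(X_0)$.* Maps $S^3\to X_0$ lift to $\tilde X$. A compact set in $\tilde X$ lies in a finite union, over a finite subtree, of translates of $Q\cap\{|x|\le\rho_n\}$ with $n$ large, glued along spheres. Each translate is $S^4$ minus finitely many disjoint open balls, so its $H_3$ is generated by its boundary spheres. Since $H_2(S^3)=0$, Mayer–Vietoris shows that $H_3$ of the union is generated by the boundary spheres of the pieces. The sphere $gS_n$ is homologous, up to signs, to the sum of the spheres $g\partial B_i^\pm$, $i\le n$. So the spheres $g\partial B(s)$ suffice, and $\Pi(X_0)$ is generated by the classes $[P_n]$. For each $m$ an arc in $Q$ from a point $x\in\partial B_m^+$ to $T_mx\in\partial B_m^-$, with interior in $\operatorname{int}Q$, gives a loop $\mu_m$ that crosses $P_m$ once and no other $P_n$. So the $[P_n]$ are independent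 and $\operatorname{Hom}(\Pi,\mathbb Z)=\prod_n\mathbb Z$.

**Step 3.** *We compute $\Lambda$ and $\kappa$.* A loop is compact and meets only finitely many $P_n$, so $\Lambda\subset\bigoplus_n\mathbb Z$; using the $\mu_m$, $\Lambda=\bigoplus_n\mathbb Z$. The ray $a^+$ misses all $P_n$, and $\lambda$ meets only finitely many. The ray $\gamma_k^+$ crosses $P_n$ exactly $k_n$ times, because $\nu_{\gamma_k}$ meets $P_n$ in fibre discs. It always crosses in the direction of $T_n$: it arrives at $\partial B(T_n)=\partial B_n^-$ and reappears at $\partial B_n^+$. So all crossings count with the same sign. With $P_n$ oriented accordingly,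
$$\kappa(Z_k)=\pm[(k_n)_n]\in\prod_n\mathbb Z\Big/\bigoplus_n\mathbb Z,\qquad\mathcal D(Z_k)=\{m:\ m\mid k_n\text{ for all but finitely many }n\}.$$

**Step 4.** *We count.* For a set $S$ of primes let $k^S_n=\prod_{p\in S,\,p\le n}p$. A prime $p\in S$ divides $k_n^S$ for all $n\ge p$, and a prime outside $S$ divides none of these numbers. So the primes in $\mathcal D(Z_{k^S})$ are exactly the elements of $S$. By Lemma 9.3 the $2^{\aleph_0}$ manifolds $X\natural_{\gamma_{k^S},\delta}R$ are pairwise nondiffeomorphic. Conversely, each smooth manifold is diffeomorphic to a closed submanifold of some $\mathbb R^N$, and $\mathbb R^N$ has only $2^{\aleph_0}$ closed subsets. So there are at most $2^{\aleph_0}$ diffeomorphism types. $\blacksquare$
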